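# Copies of $E_8$ glued along a 4-regular graph, and signed graphs that cannot be extended

## 1. One $E_8$ per vertex, one hyperbolic plane per edge-end

Take a finite connected simple graph $\Gamma$ in which every vertex has degree 4, and put a copy of the lattice $E_8$ at each vertex. Modulo 2, each copy becomes an 8-dimensional space over $\mathbb F_2$ that splits into four orthogonal planes; assign these four planes to the four edges at the vertex. Each edge now sees two planes, one at each end, and we glue them by an isomorphism. The outcome is a lattice $L_\Gamma$ of rank $8n$, where $n$ is the number of vertices. The gluing is twisted: a class that contains vectors of norm 2 at one end is matched with a class whose shortest vectors have norm 4 at the other end. Everything below turns on this twist. We first build $L_\Gamma$ precisely, and then say what it is for.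

**Lattice vocabulary.** The *norm* of a vector $x$ is $|x|^2=x\cdot x$. A lattice $L$ of rank $m$ is the set of integer combinations of $m$ linearly independent vectors $b_1,\dots,b_m$ of a Euclidean space. Its determinant $\det L$ is the determinant of the Gram matrix $(b_i\cdot b_j)$. The dual is $L^*=\{p\in\mathbb RL:\ p\cdot x\in\mathbb Z\text{ for all }x\in L\}$, again a lattice, with $\det L^*=1/\det L$. The lattice is *integral* if $L\subseteq L^*$, and *unimodular* if $L=L^*$; equivalently, $L$ is integral and $\det L=1$. If $K\subseteq L$ has finite index then $\det K=[L:K]^2\det L$. We write $\mathrm{Min}(L)$ for the set of nonzero vectors of least norm, and $\langle X\rangle$ for the group generated by $X$. A nonzero lattice is *irreducible* if it is not the orthogonal sum of two nonzero sublattices. For example, $\sqrt3\,\mathbb Z$ is integral of determinant 3, with dual $\frac1{\sqrt3}\mathbb Z$; and $\mathbb Z^2=\mathbb Z\perp\mathbb Z$ is unimodular but not irreducible.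

**$E_8$ modulo 2.** Recall that $E_8$ is an even unimodular lattice of rank 8 (even: all norms are even), with 240 vectors of norm 2, called *roots*, and 2160 vectors of norm 4. Put $\mathsf A=E_8/2E_8\cong\mathbb F_2^8$ and
$$q(x)=\tfrac12|x|^2\bmod 2,\qquad b(x,y)=q(x+y)-q(x)-q(y)=x\cdot y\bmod 2 .$$
Since $\frac12|x+2y|^2=\frac12|x|^2+2\,x\cdot y+2|y|^2\equiv\frac12|x|^2\pmod 2$, the form $q$ is well defined on $\mathsf A$. The form $b$ is nondegenerate because $E_8$ is unimodular.

**Lemma 1.** The 255 nonzero classes of $\mathsf A$ are of two kinds.

* 120 *root classes*: $q=1$, and the class contains exactly one pair $\pm r$ of roots.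
* 135 *singular classes*: $q=0$, the minimal norm in the class is 4, and the norm-4 vectors in it are $\pm s_1,\dots,\pm s_8$ with $s_1,\dots,s_8$ pairwise orthogonal. We call $s_1,\dots,s_8$ the *frame* of the class (signs and order are free).

Moreover $\mathsf A$ is an orthogonal sum of four planes, each with nonzero elements $\rho,\alpha,\beta$ satisfying
$$\rho=\alpha+\beta,\quad q(\rho)=1,\quad q(\alpha)=q(\beta)=0,\quad b=1\text{ on any two distinct nonzero elements.}$$

*Proof.* Let $x\ne\pm y$ be congruent modulo $2E_8$, both nonzero of norm at most 4. Both $x+y$ and $x-y$ are nonzero elements of $2E_8$, so they have norm at least $4\cdot2=8$. Hence $|x|^2+|y|^2-2|x\cdot y|\ge8$, which forces $|x|^2=|y|^2=4$ and $x\cdot y=0$. So a class containing a root $r$ contains no roots other than $\pm r$ and no vectors of norm 4. The norm-4 vectors of any class form pairwise orthogonal pairs $\pm s$ in dimension 8, so there are at most 16 of them. No vector of norm 2 or 4 lies in the zero class $2E_8$. The root classes number $240/2=120$, and at least $2160/16=135$ further nonzero classes contain norm-4 vectors. As $1+120+135=256=|\mathsf A|$,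 these are all the classes, and each of the last 135 contains exactly 16 norm-4 vectors. The values of $q$ are $\frac22=1$ and $\frac42\equiv0$.

A nondegenerate quadratic form on $\mathbb F_2^{8}$ has either plus type, with $2^7+2^3-1=135$ nonzero singular vectors, or minus type, with $2^7-2^3-1=119$. So $q$ has plus type, which means that $\mathsf A$ is an orthogonal sum of four hyperbolic planes. A hyperbolic plane has a basis $\alpha,\beta$ with $q(\alpha)=q(\beta)=0$, $b(\alpha,\beta)=1$. Then $\rho=\alpha+\beta$ has $q(\rho)=1$, and $b(\rho,\alpha)=b(\beta,\alpha)=1$, $b(\rho,\beta)=1$. $\square$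

*Example.* Write $E_8=D_8\cup\big(D_8+\frac12(1,\dots,1)\big)$, where $D_8$ is the set of integer vectors with even coordinate sum and $\varepsilon_1,\dots,\varepsilon_8$ is the standard basis. The vectors $2\varepsilon_i$ have norm 4 and $2\varepsilon_i-2\varepsilon_j=2(\varepsilon_i-\varepsilon_j)\in 2E_8$, so $2\varepsilon_1,\dots,2\varepsilon_8$ is the frame of one singular class $\alpha$. The root $r=\frac12(1,\dots,1)$ has $r\cdot2\varepsilon_1=1$. So with $\rho$ the class of $r$ we have $b(\rho,\alpha)=1$, and $\beta=\rho+\alpha$ is the class of $r-2\varepsilon_1$, which has norm $2+4-2=4$. This is one hyperbolic plane.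

**Lemma 2.** Let $s_1,\dots,s_8$ be the frame of a singular class $\alpha$ and let $r$ be a root with $b(r,\alpha)=1$. The vectors $\frac12(s_i\pm s_j)$, $i\ne j$, together with $r$, generate $E_8$.

*Proof.* Since $s_i\equiv\pm s_j\pmod{2E_8}$, the vectors $\frac12(s_i\pm s_j)$ lie in $E_8$. With the orthonormal vectors $\varepsilon_i=\frac12s_i$ they are $\varepsilon_i\pm\varepsilon_j$, so they generate a lattice $D_8$, of determinant 4 and hence of index 2 in $E_8$. Every element of $D_8$ has even inner product with each $s_i=2\varepsilon_i$, while $r\cdot s_i$ is odd. So $r\notin D_8$, and $D_8$ and $r$ generate $E_8$. $\square$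

**The lattice $L_\Gamma$.** Let $\Gamma$ be a connected simple 4-regular graph with $n$ vertices. Give each vertex $x$ its own copy $E_8^{(x)}$, and write
$$\mathsf A_x=E_8^{(x)}/2E_8^{(x)}=\bigoplus_{e\ni x}P_{x,e},$$
an orthogonal sum of four hyperbolic planes indexed by the four edges at $x$, with $P_{x,e}\setminus\{0\}=\{\rho_{x,e},\alpha_{x,e},\beta_{x,e}\}$ as in Lemma 1. For an edge $e=xy$ let $\varphi_e:P_{x,e}\to P_{y,e}$ be
$$\rho_{x,e}\mapsto\alpha_{y,e},\qquad \alpha_{x,e}\mapsto\rho_{y,e},\qquad\beta_{x,e}\mapsto\beta_{y,e}.\qquad (1)$$
This is linear, because it respects $\rho+\alpha=\beta$, and the rule is symmetric: read from $y$ to $x$ it gives the inverse map. Let $C\subseteq\bigoplus_x\mathsf A_x$ be the set of all words $c=(c_x)_x$ with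
$$c_x=\sum_{e\ni x}c_{x,e},\qquad c_{x,e}\in P_{x,e},\qquad c_{y,e}=\varphi_e(c_{x,e})\ \text{ for every edge }e=xy .$$
A word is a free choice of one element of a plane for each edge. Since $\Gamma$ has $2n$ edges, $|C|=4^{2n}=2^{4n}$. Finally put
$$L=L_\Gamma=\Big\{\tfrac1{\sqrt2}(\xi_x)_x:\ \xi_x\in E_8^{(x)},\ (\xi_x+2E_8^{(x)})_x\in C\Big\}\ \supseteq\ K=\bigoplus_x\sqrt2E_8^{(x)},\qquad L/K\cong C.\qquad (2)$$

For $e=xy$ we write $(a;b)$ for the vector with component $a$ at $x$, $b$ at $y$ and $0$ elsewhere, and $a^{(x)}$ for the vector with the single nonzero component $a$ at $x$. The same notation is used for words. The three nonzero words supported on $e$ are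
$$h'_e=(\rho_{x,e};\alpha_{y,e}),\qquad h''_e=(\alpha_{x,e};\rho_{y,e}),\qquad h_e=h'_e+h''_e=(\beta_{x,e};\beta_{y,e}).\qquad (3)$$

In Section 4 we prove that $L_\Gamma$ is unimodular and irreducible, that it has minimum norm 3, and that it is generated by its norm-3 vectors. Its purpose is to answer a question about signed graphs.

## 2. Signed graphs with smallest eigenvalue at least $-3$

All graphs are finite, undirected, simple and non-empty. A *signed graph* $(G,\sigma)$ is a graph $G$ with a sign $\sigma(e)\in\{+,-\}$ on each edge. Its adjacency matrix $A$ has $A_{xy}=\pm1$ according to the sign if $\{x,y\}$ is an edge, and $A_{xy}=0$ otherwise; its eigenvalues are those of $A$. It is connected if $G$ is. The induced subgraph on $U\subseteq V(G)$ keeps the edges inside $U$ with their signs; it is proper if $U\ne V(G)$.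

**Switching.** Switching with respect to $U\subseteq V(G)$ reverses the sign of exactly the edges with one end in $U$ and one end outside. Two signed graphs are *switching equivalent* if one is isomorphic to a switching of the other; the equivalence classes are the *switching classes*. On matrices, this is conjugation of $A$ by a signed permutation matrix, so the spectrum and $\operatorname{rank}(3I+A)$ are invariants of the class. For example, a single negative edge becomes positive when we switch one end. In a triangle every switching reverses an even number of signs, so the product of the three signs is invariant. If two triangles have the same product, they differ in an even number of edges, so in no edge or in two edges; two edges meet in a vertex, and switching at that vertex reverses exactly those two. So there are two switching classes on the triangle.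

**Extendability.** A connected signed graph with smallest eigenvalue at least $-3$ is *extendable* if it is a proper induced subgraph of some connected signed graph with smallest eigenvalue at least $-3$. Otherwise it is *non-extendable*.

*Small cases by hand.* The condition on the smallest eigenvalue says that $3I+A$ is positive semidefinite, so it is a Gram matrix of vectors of norm 3 with mutual inner products in $\{0,\pm1\}$. To extend is to add one more such vector that is not orthogonal to all the old ones. A single vertex is a vector of norm 3, and it extends to an edge, whose eigenvalues are $\pm1$. A single edge extends to a path on three vertices, whose smallest eigenvalue is $-\sqrt2$. Here is a case where $-3$ is attained: the complete graph $K_4$ with all signs negative has $3I+A=4I-J$, where $J$ is the all-ones matrix, with eigenvalues $4,4,4,0$. It is realized by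
$$(1,1,1),\quad(1,-1,-1),\quad(-1,1,-1),\quad(-1,-1,1),$$
which have norm 3 and pairwise inner products $-1$. It is extendable: the vector $(1,0,0,\sqrt2)\in\mathbb R^4$ has norm 3 and inner products $1,1,-1,-1$ with the four vectors. The extension was possible because $p=(1,0,0)$ is short and has inner products $\pm1$ with all four vectors.

The question is taken from Meng-Yue Cao, Jack H. Koolen, Jing-Yuan Liu and Qianqian Yang, "Signed graphs with fixed smallest eigenvalue at least $-3$ and their lattices", arXiv:2607.02951 (2026):

> Are there infinitely many switching classes of non-extendable signed graphs with smallest eigenvalue at least $-3$?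

Examples come from irreducible unimodular lattices with minimum norm 3 that are generated by their minimal vectors: take one vector from each pair $\pm x$ of minimal vectors, and let $3I+A$ be their Gram matrix. Such lattices include the shorter Leech lattice (dimension 23), the odd Leech lattice (dimension 24) and the Conway–Borcherds unimodular lattice (dimension 26); others exist in dimensions 27, 28 and 29. The answer to the question is yes, and we prove the following.

**Theorem A.** For every finite connected simple 4-regular graph $\Gamma$ on $n$ vertices there is an irreducible unimodular lattice $L_\Gamma$ of rank $8n$, with minimum norm 3, generated by its norm-3 vectors. It yields a non-extendable signed graph with smallest eigenvalue $-3$ and $\operatorname{rank}(3I+A)=8n$. Such $\Gamma$ exist for all $n\ge5$, so there are infinitely many switching classes.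

**Theorem B.** The map $L\mapsto$ (signed graph of one vector from each pair of $\pm\mathrm{Min}(L)$) is a bijection between isometry classes of irreducible integral lattices $L$, generated by norm-3 vectors, such that every nonzero vector of $L^*$ of norm $\le3$ has norm exactly 3 and lies in $L$, and switching classes of non-extendable signed graphs with smallest eigenvalue $\ge-3$. For each $m$ only finitely many of these classes have $\operatorname{rank}(3I+A)=m$.

**Theorem C.** There is an absolute constant $c>0$ such that for all $n\ge5$ at least $(cn)^n$ non-extendable switching classes with smallest eigenvalue $-3$ have $\operatorname{rank}(3I+A)=8n$.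

**Theorem D.** For every integer $N\ge721$ there is a non-extendable signed graph with smallest eigenvalue $-3$ and $\operatorname{rank}(3I+A)=N$.

By Theorem B a fixed rank contributes only finitely many classes, so any positive answer has to produce suitable lattices of unbounded rank.

## 3. Extension vectors are short vectors of the dual lattice

Let $(G,\sigma)$ be connected with smallest eigenvalue at least $-3$ and let $m=\operatorname{rank}(3I+A)$. Choose vectors $s_v\in\mathbb R^m$ $(v\in V(G))$ that span $\mathbb R^m$ and have Gram matrix $3I+A$; they are unique up to an orthogonal transformation. They have norm 3 and mutual inner products in $\{0,\pm1\}$, so they are distinct and no two are opposite. Put $S=\{s_v\}$ and $L=\sum_v\mathbb Zs_v$. Choose a basis of $\mathbb R^m$ from $S$, and let $T$ be the lattice that it generates. All inner products between vectors of $S$ are integers, so $T\subseteq L\subseteq T^*$. Hence $L$ is a lattice of rank $m$, and it is integral.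

**Proposition 3.** $(G,\sigma)$ is non-extendable if and only if
$$\{p\in L^*:\ 0<|p|^2\le3\}=S\cup -S.\qquad (4)$$

*Proof.* The inclusion $\supseteq$ in (4) always holds, since $L\subseteq L^*$.

**Step 1: (4) implies non-extendable.** Suppose (4) holds and a connected signed graph with smallest eigenvalue $\ge-3$ contains $(G,\sigma)$ as a proper induced subgraph. By connectedness some vertex outside $V(G)$ has a neighbor in $V(G)$. Consider the induced subgraph on $V(G)$ and this one vertex, with adjacency matrix $A'$. The matrix $3I+A'$ is a principal submatrix of a positive semidefinite matrix, so it is positive semidefinite, of rank at most $m+1$. Realize it by vectors in $\mathbb R^{m+1}$; after an orthogonal transformation the vectors of $V(G)$ are the $s_v\in\mathbb R^m\subset\mathbb R^{m+1}$. The new vector $\zeta$ has norm 3, and the numbers $\zeta\cdot s_v\in\{0,\pm1\}$ are not all 0. Let $p$ be the orthogonal projection of $\zeta$ to $\mathbb R^m$. Then $p\cdot s_v=\zeta\cdot s_v\in\mathbb Z$, so $p\in L^*$; also $p\ne0$ and $|p|^2\le3$. By (4), $p=\pm s_v$ for some $v$, so $|\zeta\cdot s_v|=|p\cdot s_v|=3$, a contradiction.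

**Step 2: non-extendable implies (4).** The purpose here is to treat also those short dual vectors that have inner product $\pm2$ with some $s\in S$ and so give no extension directly. Let $(G,\sigma)$ be non-extendable. Suppose first that some $0\ne p\in\mathbb R^m$ has $|p|^2\le3$ and $p\cdot s\in\{0,\pm1\}$ for all $s\in S$. Then $\zeta=p+\sqrt{3-|p|^2}\,e_{m+1}$, with $e_{m+1}$ a unit vector orthogonal to $\mathbb R^m$, has norm 3 and inner products in $\{0,\pm1\}$ with $S$. It gives a signed graph on one more vertex, with smallest eigenvalue $\ge-3$. This graph is connected, because $S$ spans $\mathbb R^m$ and so $p\cdot s\ne0$ for some $s$. That contradicts non-extendability, so no such $p$ exists.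

Now suppose that $\{p\in L^*:0<|p|^2\le3\}\setminus(S\cup-S)$ is non-empty. It is finite, so let $p$ be an element of least norm. The numbers $p\cdot s$ are integers, and by the previous paragraph they are not all in $\{0,\pm1\}$. So some $s\in S\cup-S$ has $p\cdot s\ge2$. By the Cauchy–Schwarz inequality $p\cdot s\le3$, with equality only if $p=s$, which is excluded. So $p\cdot s=2$. Then $p-s\in L^*$ is nonzero and
$$|p-s|^2=|p|^2-4+3=|p|^2-1\le2 .$$
Its norm is less than 3, so $p-s\notin S\cup-S$, and it is shorter than $p$. This contradicts the choice of $p$. $\square$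

*Check on the small cases.* For one vertex, $L=\sqrt3\,\mathbb Z$ and $L^*=\frac1{\sqrt3}\mathbb Z$ contains $\frac1{\sqrt3}$, of norm $\frac13$. For the negative $K_4$, all vectors of $L$ have integer coordinates, so $(1,0,0)\in L^*$ has norm 1. More generally, Hermite's theorem says that a lattice of rank $m$ and determinant $d$ has a nonzero vector of norm at most $(4/3)^{(m-1)/2}d^{1/m}$. Here $\det L^*=1/\det L\le1$. For $m\le8$ the bound is at most $(4/3)^{7/2}$, and $(4/3)^7=16384/2187<9$, so $L^*$ has a nonzero vector of norm less than 3. Hence every connected signed graph with smallest eigenvalue at least $-3$ and $\operatorname{rank}(3I+A)\le8$ is extendable, and small examples cannot help.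

**Proof of Theorem B.**

**Step 1: from signed graphs to lattices.** We check that the lattice of a non-extendable $(G,\sigma)$ has the required properties and determines the switching class. The lattice $L=\sum\mathbb Zs_v$ is integral and generated by norm-3 vectors. By (4), every nonzero vector of $L^*$ of norm $\le3$ lies in $S\cup-S$, so it has norm 3 and lies in $L$. In particular $L$ has minimum norm 3 and $\mathrm{Min}(L)=S\cup-S$. To see irreducibility, suppose $L=L_1\perp L_2$ with both summands nonzero, and decompose $s=s^{(1)}+s^{(2)}$ for $s\in S$. If both parts were nonzero, each would be a nonzero vector of $L$ of norm less than 3, which is impossible. So every $s\in S$ lies in $L_1$ or in $L_2$. Vectors in different summands are orthogonal and $G$ is connected, so all of $S$ lies in one summand and the other is zero, a contradiction. Finally, $S$ contains exactly one vector from each pair of $\pm\mathrm{Min}(L)$. Changing the choice of signs on a subset of $S$ reverses exactly the signs of the edges leaving that subset, so it is a switching. Hence $L$ determines the switching class.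

**Step 2: from lattices to signed graphs.** Conversely, let $L$ be as in the theorem. Since $L\subseteq L^*$, its nonzero vectors have norm $\ge3$, and it is generated by norm-3 vectors, so its minimum norm is 3. For $x\ne\pm y$ in $\mathrm{Min}(L)$ we have $|x\mp y|^2=6\mp2\,x\cdot y\ge3$, so $|x\cdot y|\le\frac32$ and $x\cdot y\in\{0,\pm1\}$. Let $S$ contain one vector of each pair $\pm x$. Its Gram matrix is $3I+A$ for a signed graph with smallest eigenvalue $\ge-3$. The graph is connected; otherwise $S$ would split into two non-empty mutually orthogonal parts and $L$, which is generated by $S$, would split orthogonally. The lattice generated by $S$ is $L$, and $\{p\in L^*:0<|p|^2\le3\}$ is the set of norm-3 vectors of $L$, that is, $\mathrm{Min}(L)=S\cup-S$. By Proposition 3 the signed graph is non-extendable.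

**Step 3: the two maps are well defined and inverse to each other.** An isometry of lattices maps $\mathrm{Min}$ to $\mathrm{Min}$, so isometric lattices give signed graphs that agree up to relabeling and the choice of signs, that is, up to switching equivalence. Switching equivalent signed graphs have matrices $3I+A$ that are conjugate under signed permutation matrices, so their lattices are isometric. Starting from $L$, Step 2 followed by Step 1 returns $\langle S\rangle=L$. Starting from $(G,\sigma)$, Step 1 followed by Step 2 returns its switching class. This is the bijection.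

**Step 4: finiteness for fixed rank.** We have $\operatorname{rank}(3I+A)=\operatorname{rank}L=m$. The lattice $L$ contains a lattice $T$ with a basis of $m$ norm-3 vectors having inner products in $\{0,\pm1\}$. There are finitely many Gram matrices for $T$, and for each of them only finitely many $L$ with $T\subseteq L\subseteq T^*$, because $T^*/T$ is finite. $\square$

For a unimodular lattice $L^*=L$, so the condition on $L^*$ just says that the minimum norm is 3:

**Corollary 4.** An irreducible unimodular lattice with minimum norm 3 that is generated by its minimal vectors gives a non-extendable signed graph with smallest eigenvalue $\ge-3$ whose $\operatorname{rank}(3I+A)$ is the rank of the lattice. Non-isometric such lattices give different switching classes.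

**A test for irreducibility.** The *non-orthogonality graph* on $\mathrm{Min}(L)$ joins two distinct minimal vectors when their inner product is nonzero. For $\mathbb Z^2$ it has the two components $\{\pm e_1\}$ and $\{\pm e_2\}$, where $e_1,e_2$ is the standard basis. If $L$ is generated by $\mathrm{Min}(L)$ and this graph is connected, then $L$ is irreducible: if $L=L_1\perp L_2$ with both nonzero, a minimal vector lies in $L_1$ or $L_2$, since otherwise its components would be shorter nonzero vectors; connectedness puts all minimal vectors in one summand, and then the other summand is zero. Distinct components are mutually orthogonal. Consequently: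

> (5) A minimal vector that is not orthogonal to the span of a component belongs to that component.

## 4. The twist $\rho\leftrightarrow\alpha$ and the minimum norm 3 (Theorem A)

Corollary 4 asks for irreducible lattices of unbounded rank. An orthogonal sum of many copies of the shorter Leech lattice is unimodular, has minimum norm 3 and is generated by its norm-3 vectors, but it is not irreducible. Its minimal vectors are those of the summands, so the corresponding signed graph is disconnected, and each of its connected components only gives back the same switching class. The summands have to be glued together without creating vectors of norm 1 or 2.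

**Gluing by isometries fails.** The obvious way to glue blocks $\sqrt2E_8^{(x)}$ along $\Gamma$ is to use isomorphisms $\varphi_e:P_{x,e}\to P_{y,e}$ that preserve $q$. Such a map sends $\rho_{x,e}$, the only element of its plane with $q=1$, to $\rho_{y,e}$. Then $(\rho_{x,e};\rho_{y,e})$ is a word, and with roots $r\in\rho_{x,e}$, $r'\in\rho_{y,e}$ the lattice contains $\frac1{\sqrt2}(r;r')$, of norm $\frac12(2+2)=2$. The construction fails exactly at the minimum norm. But integrality uses only $b$, not $q$, and every linear isomorphism between two planes over $\mathbb F_2$ preserves $b$, which is the unique nonzero alternating form on such a plane. So we may give up $q$ and send $\rho$ to a singular class, as in (1).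

**Proof of Theorem A.** Let $\Gamma$ and $L=L_\Gamma$ be as in Section 1.

**Step 1: $L$ is unimodular.** We check that inner products are integers and that the determinant is 1. For $c,d\in C$, since the planes at each vertex are orthogonal and each $\varphi_e$ preserves $b$,
$$\sum_xb(c_x,d_x)=\sum_{e=xy}\big(b(c_{x,e},d_{x,e})+b(\varphi_ec_{x,e},\varphi_ed_{x,e})\big)=\sum_{e=xy}2\,b(c_{x,e},d_{x,e})=0 .$$
So for $\frac1{\sqrt2}\xi,\frac1{\sqrt2}\eta\in L$ the integer $\sum_x\xi_x\cdot\eta_x$ is even, and the inner product $\frac12\sum_x\xi_x\cdot\eta_x$ is an integer. Scaling by $\sqrt2$ multiplies the determinant of a rank-8 lattice by $2^8$, so $\det K=2^{8n}$. Since $[L:K]=|C|=2^{4n}$, we get $\det L=2^{8n}/2^{8n}=1$.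

**Step 2: every nonzero vector of $L$ has norm at least 3.** This is where the twist and the simplicity of $\Gamma$ are used. Let $0\ne\frac1{\sqrt2}\xi\in L$ have word $c$; the vertex $x$ contributes $\frac12|\xi_x|^2$ to the norm. If $c=0$, the vector is a nonzero element of $K$ and has norm $\ge2\cdot2=4$. Let $c\ne0$. A vertex with $c_x\ne0$ contributes at least $\frac12\cdot2=1$, and at least $\frac12\cdot4=2$ if $q(c_x)=0$, by Lemma 1. Let $F\ne\emptyset$ be the set of edges on which $c$ is nonzero. Since the planes at $x$ form a direct sum and the $\varphi_e$ are isomorphisms, $c_x\ne0$ exactly when $x$ is incident with an edge of $F$. If $|F|\ge2$ then, $\Gamma$ being simple, the edges of $F$ meet at least three vertices, so the norm is at least 3. If $F=\{e\}$, the word is one of (3), and the norm is at least $1+2$, $2+1$, $2+2$ for $h'_e$, $h''_e$, $h_e$ respectively.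

(Simplicity is really needed here. If two parallel edges $e,f$ joined $x$ and $y$, the word $h'_e+h''_f$ would have components $\rho_{x,e}+\alpha_{x,f}$ and $\alpha_{y,e}+\rho_{y,f}$. Both have $q=1$, so both are root classes, and this gives a vector of norm $1+1=2$.)

**Step 3: the edge families.** We exhibit vectors of norm 3. For $e=xy$ let $r$ be a root in $\rho_{x,e}$ and let $s_1,\dots,s_8$ be the frame of $\alpha_{y,e}$. The 32 vectors
$$\tfrac1{\sqrt2}(\pm r;\pm s_i)\qquad(1\le i\le8)\qquad (6)$$
have word $h'_e$, so they lie in $L$; their norm is $\frac12(2+4)=3$. They form the *$h'_e$-family*. The *$h''_e$-family* is defined in the same way with $x$ and $y$ exchanged. So the minimum norm of $L$ is exactly 3.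

**Step 4: $L$ is generated by its norm-3 vectors.** Differences within the $h'_e$-family give
$$\tfrac1{\sqrt2}(r;s_i)-\tfrac1{\sqrt2}(-r;s_i)=\sqrt2\,r^{(x)},\qquad \tfrac1{\sqrt2}(r;s_i)-\tfrac1{\sqrt2}(r;\mp s_j)=\sqrt2\cdot\tfrac12(s_i\pm s_j)^{(y)} .$$
Differences within the $h''_e$-family give, with $r'$ a root of $\rho_{y,e}$, the vector $\sqrt2\,r'^{(y)}$, and in block $x$ the vectors $\sqrt2\cdot\frac12(s'_i\pm s'_j)$ for the frame $s'_1,\dots,s'_8$ of $\alpha_{x,e}$. Since $b(\rho_{x,e},\alpha_{x,e})=b(\rho_{y,e},\alpha_{y,e})=1$, Lemma 2 applies in both blocks: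

> (7) The two families of a single edge $e=xy$ generate a lattice containing $\sqrt2E_8^{(x)}\oplus\sqrt2E_8^{(y)}$.

Let $N=\langle\mathrm{Min}(L)\rangle$. By (7), $K\subseteq N$. The words $h'_e,h''_e$, over all edges $e$, generate $C=L/K$, and they are represented in $N$. So $N=L$.

**Step 5: $L$ is irreducible.** We show that the non-orthogonality graph is connected. Within the $h'_e$-family,
$$\tfrac12(r;s_i)\cdot(r;\pm s_j)=1\ (i\ne j),\qquad \tfrac12(r;s_i)\cdot(-r;s_i)=\tfrac12(-2+4)=1 .$$
The first relation, together with the sign changes of $s_i$ and of $r$, shows that all vectors $\frac1{\sqrt2}(r;\pm s_i)$ lie in one component, passing through a third index when needed. The same holds for all $\frac1{\sqrt2}(-r;\pm s_i)$. The second relation joins the two sets. So the $h'_e$-family is connected. Its span contains the differences $\sqrt2\,s_i^{(y)}$ of $\frac1{\sqrt2}(r;s_i)$ and $\frac1{\sqrt2}(r;-s_i)$, hence all of block $y$. Likewise the $h''_e$-family is connected and its span contains block $x$. Vectors of the $h'_e$-family have a nonzero component in block $x$, so by (5) both families lie in one component, whose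 span contains blocks $x$ and $y$. If another edge $f$ contains $x$, one of its families has vectors with nonzero component in block $x$ (in fact both have). By (5) the families of $e$ and $f$ lie in the same component. As $\Gamma$ is connected, one component contains all edge families and spans everything, and by (5) it contains every minimal vector.

**Step 6: conclusion.** By Corollary 4, $L_\Gamma$ gives a non-extendable signed graph with $\operatorname{rank}(3I+A)=8n$. Each edge has two families of 32 vectors, and families with different words are disjoint, so each edge contributes 32 pairs $\pm x$. The signed graph therefore has at least $32\cdot2n=64n>8n$ vertices. So $3I+A$ is singular and the smallest eigenvalue is exactly $-3$. The circulant graph on $\mathbb Z_n$ with steps $\pm1,\pm2$ is connected, simple and 4-regular for every $n\ge5$ (for $n=5$ it is $K_5$, and the rank is 40). Different $n$ give different ranks, and the rank is a switching invariant. So there are infinitely many switching classes. $\square$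

## 5. Recovering $\Gamma$ from $L_\Gamma$ up to exponential ambiguity (Theorem C)

There are about $n^n$ graphs $\Gamma$ up to isomorphism and constants to the power $n$. We show that at most $2^{Bn}$ of them can give the same lattice. For each connected 4-regular $\Gamma$ on $n$ vertices fix one $L_\Gamma$; the construction involves choices of the planes.

**Step 1: norm-4 vectors have small connected support.** This bounds the number of places where the blocks $\sqrt2E_8$ can sit. Let $\frac1{\sqrt2}\xi\in L_\Gamma$ have norm 4, with word $c$ and edge set $F$. A vertex with $c_x=0$ and $\xi_x\ne0$ has $\xi_x\in2E_8^{(x)}$ and contributes at least $\frac12\cdot8=4$. So if $c=0$, the support $\{x:\xi_x\ne0\}$ is a single vertex. If $c\ne0$, there are no such vertices, since vertices with $c_x\ne0$ contribute as well. Then the support is the set of vertices incident with $F$. Restricting $\xi$ to the vertices of one connected component of $F$ gives a vector whose word is the restriction of $c$ to the edges of this component. This is a nonzero vector of $L_\Gamma$, so it has norm $\ge3$. Two components would give norm at least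 6, so there is only one. Each vertex of the support contributes at least 1. In all cases the support is a connected set of at most 4 vertices.

A connected set of at most 4 vertices containing $x$ lies in the ball of radius 3 around $x$, which has at most $1+4+12+36=53$ vertices. For each set there are boundedly many $\xi$ on it, since $|\xi_y|^2\le8$ for all $y$. So there is an absolute constant $B_1$ such that for every $x$ at most $B_1$ norm-4 vectors of $L_\Gamma$ have $x$ in their support.

**Step 2: $L_\Gamma$ has at most linearly many sublattices isometric to $\sqrt2E_8$.** Such a sublattice $T$ is generated by norm-4 vectors $t_1,\dots,t_8$, the scaled simple roots. Since the Dynkin diagram is connected, they can be ordered so that each $t_i$ with $i\ge2$ is non-orthogonal to an earlier one. Then the support of $t_i$ meets the union of the earlier supports, which has at most 32 vertices. There are at most $nB_1$ choices for $t_1$ and at most $32B_1$ choices for each later $t_i$. So there are at most $nB_1(32B_1)^7=:Bn$ such $T$, and at most $2^{Bn}$ families of $n$ pairwise orthogonal ones.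

**Step 3: such a family determines $\Gamma$.** Let $T_x=\sqrt2E_8^{(x)}$. From $L_\Gamma$ and the unordered family $\{T_x\}$ we recover $\Gamma$ up to isomorphism by the rule
$$x\sim y\iff L_\Gamma\cap(\mathbb RT_x\oplus\mathbb RT_y)\ne T_x\oplus T_y .$$
Indeed, the left side of the inequality consists of the vectors of $L_\Gamma$ supported in $\{x,y\}$. A nonzero word supported in $\{x,y\}$ can be nonzero only on an edge with both ends in $\{x,y\}$, so it exists if and only if $xy$ is an edge.

Now fix $\Gamma_0$. For each isomorphism type $\Gamma$ on $n$ vertices with $L_\Gamma$ isometric to $L_{\Gamma_0}$, choose an isometry $L_\Gamma\to L_{\Gamma_0}$. The image of $\{T_x\}$ is a family of $n$ pairwise orthogonal sublattices of $L_{\Gamma_0}$ isometric to $\sqrt2E_8$, and this family determines $\Gamma$ up to isomorphism. So by Step 2 at most $2^{Bn}$ isomorphism types give lattices isometric to a given one.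

**Step 4: counting.** The number of labeled 4-regular graphs on $n$ vertices is asymptotic to
$$e^{-15/4}\,\frac{(4n)!}{(2n)!\,4^n\,24^n}$$
(Bender–Canfield, J. Combin. Theory A 24 (1978)), and almost all of them are connected (Wormald, J. Combin. Theory B 31 (1981)). An isomorphism type has at most $n!\le n^n$ labelings, and $(4n)!/(2n)!\ge(2n)^{2n}=4^nn^{2n}$. So for some $\delta>0$ and all $n\ge n_0$ the number of isomorphism types of connected 4-regular graphs on $n$ vertices is at least
$$\delta\cdot\frac{4^nn^{2n}}{4^n\,24^n\,n^n}=\delta\Big(\frac n{24}\Big)^n .$$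
Dividing by $2^{Bn}$, we get at least $\delta\,\big(n/(24\cdot2^B)\big)^n\ge(c_1n)^n$ pairwise non-isometric lattices, with $c_1=\min(1,\delta)/(24\cdot2^B)$. By Theorem B they give different switching classes, and by Theorem A these are non-extendable with smallest eigenvalue $-3$ and $\operatorname{rank}(3I+A)=8n$. For $5\le n<n_0$ Theorem A gives at least one class. So $c=\min(c_1,1/n_0)$ works for all $n\ge5$, because $(cn)^n\le1$ for $n<n_0$. $\square$

## 6. Norm-6 glue vectors in the shorter Leech lattice

The ranks found so far are multiples of 8. To reach the other residues we use the shorter Leech lattice $\Lambda$, of rank $23\equiv7\pmod 8$. The sum $L_\Gamma\oplus\Lambda$ has a new rank but is not irreducible. To connect the summands, take norm-6 vectors $w\in L_\Gamma$ and $\omega\in\Lambda$ and adjoin $v=\frac12(w+\omega)$, which has norm $\frac14(6+6)=3$. To remain integral one must discard the vectors with non-integral inner product with $v$. The danger is that what remains is no longer generated by norm-3 vectors. This section and the next show that the vectors $w,\omega$ can be chosen so that this does not happen.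 Each of them will be a sum of two orthogonal minimal vectors.

**Facts on $\Lambda$.** The lattice $\Lambda$ is unimodular of rank 23, has minimum norm 3, and is generated by its 4600 minimal vectors. These form, after scaling, a (tight) spherical 7-design (Delsarte–Goethals–Seidel, Geom. Dedicata 6 (1977); Venkov, *Réseaux et designs sphériques*, 2001).

A finite subset $X$ of a sphere is a *spherical $t$-design* if every polynomial of degree at most $t$ has the same average over $X$ as over the sphere. For example, $X=\{\pm e_1,\pm e_2\}$ on the unit circle is a 3-design: odd-degree averages vanish by symmetry, and $\frac14\sum_{x\in X}(x\cdot t)^2=\frac12|t|^2$ is the average over the circle, which by polarization settles all quadratic polynomials. It is not a 4-design: the average of $x_1^4$ is $\frac12$ on $X$ and $\frac38$ on the circle.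

On the unit sphere of $\mathbb R^d$ the averages of $(x\cdot t)^2$ and $(x\cdot t)^4$ are $|t|^2/d$ and $3|t|^4/(d(d+2))$. With $d=23$, $|x|^2=3$ and 4600 points this gives, for every $t\in\mathbb R^{23}$,
$$\sum_{x\in\mathrm{Min}(\Lambda)}(x\cdot t)^2=\tfrac{4600\cdot3}{23}|t|^2=600\,|t|^2,\qquad \sum_{x\in\mathrm{Min}(\Lambda)}(x\cdot t)^4=\tfrac{3\cdot4600\cdot9}{23\cdot25}|t|^4=216\,|t|^4 .\qquad (8)$$
As in Section 3, two minimal vectors $x\ne\pm y$ of $\Lambda$ have $x\cdot y\in\{0,\pm1\}$.

**Lemma 5.** (a) There are orthogonal $z,z'\in\mathrm{Min}(\Lambda)$.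
(b) For any such pair put $\omega=z+z'$ and $\Lambda^0=\{p\in\Lambda:\ p\cdot\omega\text{ even}\}$. Then $\Lambda^0=\langle\mathrm{Min}(\Lambda)\cap\Lambda^0,\ z\pm z',\ 2z\rangle$.
(c) If $q\in\mathrm{Min}(\Lambda)$ is orthogonal to $z$ and $z'$, some $x\in\mathrm{Min}(\Lambda)$ has $x\cdot z,\ x\cdot z'\in\{\pm1\}$ and $x\cdot q\ne0$.

*Proof of (a).* Fix $z$ and let $n_1$ be the number of minimal vectors with inner product $1$ with $z$; the same number have inner product $-1$. By (8), $1800=\sum_x(x\cdot z)^2=2\cdot9+2n_1$, so $n_1=891$. So $4600-2-1782=2816$ minimal vectors are orthogonal to $z$.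

*Proof of (b).* Let $D$ be the right side.

**Step 1: reduction to a congruence for minimal vectors.** We have $|\omega|^2=6$, $z\cdot\omega=z'\cdot\omega=3$, $(z+z')\cdot\omega=6$, $(z-z')\cdot\omega=0$ and $2z\cdot\omega=6$. So $D\subseteq\Lambda^0$ and $[\Lambda:\Lambda^0]=2$. It suffices to show that every $o\in\mathrm{Min}(\Lambda)$ with $o\cdot\omega$ odd satisfies $o\equiv z\pmod D$. Indeed, then every minimal vector lies in $D\cup(D+z)$. As $\mathrm{Min}(\Lambda)$ generates $\Lambda$ and $2z\in D$, we get $\Lambda=D\cup(D+z)$, so $[\Lambda:D]\le2$ and $D=\Lambda^0$.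

**Step 2: normalizing $o$.** We have $-z\equiv z$, since $2z\in D$, and $\pm z'\equiv z$, since $z\mp z'\in D$. For other $o$, both $o\cdot z$ and $o\cdot z'$ are in $\{0,\pm1\}$ with odd sum, so $(o\cdot z,o\cdot z')$ is $(\pm1,0)$ or $(0,\pm1)$. The group $D$ is symmetric in $z,z'$, because $2z'=2z-(z+z')-(z-z')+2z'$ reduces to $2z'=(z+z')-(z-z')$, which lies in $D$; moreover $z\equiv z'$ and $-z\equiv z$. So we may interchange $z$ and $z'$ and replace $o$ by $-o$, and assume $(o\cdot z,o\cdot z')=(1,0)$. Put $t=o-z$. Then $|t|^2=6-2=4$ and $t\cdot\omega=1-3=-2$. We must show $t\in D$.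

**Step 3: the 44 minimal vectors with $a\cdot t=2$.** We write $t$ as a sum of two minimal vectors in 22 ways. For $x\in\mathrm{Min}(\Lambda)$ we have $|x\cdot t|\le\sqrt{12}<4$. Also $|x\cdot t|=3$ is impossible, since then $|t\mp x|^2=4+3-6=1$ for one sign. So $|x\cdot t|\le2$. With $n_1,n_2$ the numbers of $x$ with $x\cdot t=1,2$, (8) gives
$$2n_1+8n_2=2400,\qquad 2n_1+32n_2=216\cdot16=3456,$$
so $24n_2=1056$ and $n_2=44$. If $a\cdot t=2$, then $|t-a|^2=4+3-4=3$, so $t-a$ is minimal, and $(t-a)\cdot t=2$. Also $t\ne2a$, since $|2a|^2=12$. So the 44 vectors form 22 pairs $\{a,t-a\}=\{\frac t2+c_i,\ \frac t2-c_i\}$, where $c_i\cdot t=2-2=0$ and $|c_i|^2=3-1=2$.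

**Step 4: the $c_i$ are orthogonal.** Let $a,a'$ come from different pairs. Then $a'$ is not $\pm a$ or $\pm(t-a)$; opposite vectors are excluded because all 44 have inner product $2$ with $t$. So $a\cdot a'$ and $(t-a)\cdot a'=2-a\cdot a'$ both lie in $\{0,\pm1\}$, which forces $a\cdot a'=1$. The corresponding $c,c'$ satisfy $c\cdot c'=a\cdot a'-1-1+1=0$. Thus $c_1,\dots,c_{22}$ is an orthogonal basis of the 22-dimensional space $t^\perp$.

**Step 5: parity.** Expanding $\omega$ in the orthogonal basis $t,c_1,\dots,c_{22}$,
$$6=|\omega|^2=\frac{(\omega\cdot t)^2}4+\sum_i\frac{(\omega\cdot c_i)^2}2=1+\frac12\sum_i(\omega\cdot c_i)^2,\qquad\text{so}\qquad\sum_i(\omega\cdot c_i)^2=10 .$$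
For $a=\frac t2+c_i$ we have $\omega\cdot c_i=\omega\cdot a+1\in\mathbb Z$. If all these integers were even, the sum would be divisible by 4, but $10\not\equiv0\pmod4$. So some $\omega\cdot c_i$ is odd. For the corresponding $a$, both $a\cdot\omega$ and $(t-a)\cdot\omega=-2-a\cdot\omega$ are even. Hence $a,\,t-a\in\mathrm{Min}(\Lambda)\cap\Lambda^0\subseteq D$, and $t=a+(t-a)\in D$.

*Proof of (c).* The polynomial $(x\cdot z)^2(x\cdot z')^2(x\cdot q)^2$ has degree $6\le7$, so its average over $\mathrm{Min}(\Lambda)$ equals its average over the sphere, which is positive. So some $x\in\mathrm{Min}(\Lambda)$ has all three inner products nonzero. Since $z\cdot z'=0$, this $x$ is not $\pm z$ or $\pm z'$, so $x\cdot z,x\cdot z'\in\{\pm1\}$. $\square$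

## 7. Norm-6 glue vectors in $L_\Gamma$

**The graph.** Let $0\le k\le7$ and $n\ge70$. Let $\Gamma$ be the circulant graph on $\mathbb Z_n$ with steps $\pm1,\pm2$, and let $e_i=\{10i,10i+2\}$ for $0\le i<k$. These are edges of $\Gamma$. Vertices of different $e_i$ differ by at least 8 around the cycle (the last possible vertex is 62 and $n\ge70$), so different $e_i$ are at distance at least 3. Let $\Gamma'=\Gamma-\bigcup_iV(e_i)$. Going around the cycle, consecutive remaining vertices differ by 1 or 2, so $\Gamma'$ is connected. A vertex $x\in\Gamma'$ is adjacent to vertices of at most one $e_i$, so at least two edges at $x$ lie in $\Gamma'$. For $e_i=uv$, the three other edges at $u$ and the three other edges at $v$ lead to vertices of $\Gamma'$. Let $L=L_\Gamma$.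

**Choice of $y_i,y_i'$.** Let $e=e_i=uv$. At $u$ let $r$ be a root of $\rho_{u,e}$ and $s'_1,\dots,s'_8$ the frame of $\alpha_{u,e}$. At $v$ let $r'$ be a root of $\rho_{v,e}$ and $s_1,\dots,s_8$ the frame of $\alpha_{v,e}$. Since $\frac12s'_1,\dots,\frac12s'_8$ is an orthonormal basis, every $a$ in block $u$ satisfies
$$\sum_j(a\cdot s'_j)^2=4|a|^2,\qquad (9)$$
and the same holds for every frame. The numbers $r\cdot s'_j$ are odd and their squares sum to 8, so they are all $\pm1$. The same holds for $r'\cdot s_j$. Choose the signs of the frame vectors so that
$$r\cdot s'_j=-1,\qquad r'\cdot s_j=1\qquad\text{for all }j.\qquad (10)$$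
For each of the three other edges $f\ni u$ let $r_{u,f}$ be a root of $\rho_{u,f}$. The planes $P_{u,f}$ and $P_{u,e}$ are orthogonal, so the numbers $r_{u,f}\cdot s'_j$ are even; their squares sum to 8, so exactly two are nonzero. The three edges $f$ affect at most six of the eight indices $j$, so after renumbering $s'_1\cdot r_{u,f}=0$ for all three $f$. Also $r\cdot r_{u,f}=0$: this number is even, and it is not $\pm2$ because the two roots lie in different classes. In the same way arrange $s_1\cdot r_{v,f}=0$ for the three other edges $f\ni v$; again $r'\cdot r_{v,f}=0$. Now put, with components at $u$ and $v$,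
$$y_i=\tfrac1{\sqrt2}(r;s_1),\qquad y_i'=\tfrac1{\sqrt2}(s'_1;r'),\qquad w_i=y_i+y'_i=\tfrac1{\sqrt2}(r+s'_1;\ s_1+r').$$
The vectors $y_i$ and $y'_i$ belong to the two families of $e_i$, so they lie in $\mathrm{Min}(L)$. By (10), $y_i\cdot y'_i=\frac12(-1+1)=0$, so $|w_i|^2=6$ and $y_i\cdot w_i=y'_i\cdot w_i=3$. Vectors for different $i$ have disjoint supports, so they are orthogonal. Let
$$L^0=\{x\in L:\ x\cdot w_i\text{ even for all }i\},\qquad\mathcal E=\mathrm{Min}(L)\cap L^0 .$$

**Lemma 6.** $L^0=D$, where $D=\langle\mathcal E,\ y_i\pm y'_i,\ 2y_i\ (0\le i<k)\rangle$.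

*Proof.*

**Step 1: reduction.** We have $(y_i\pm y'_i)\cdot w_i=3\pm3$ and $2y_i\cdot w_i=6$, so $D\subseteq L^0$. The map $x\mapsto(x\cdot w_i\bmod2)_i$ from $L$ to $\mathbb F_2^k$ is onto, because $y_i\cdot w_j=3\delta_{ij}$. So $[L:L^0]=2^k$. If $L=D+\sum_i\mathbb Zy_i$, then $|L/D|\le2^k$, since $2y_i\in D$, and so $D=L^0$. We prove $L=D+\sum_i\mathbb Zy_i$.

**Step 2: elements of $\mathcal E$.** We find enough norm-3 vectors having even inner product with all $w_i$. For $e_i=uv$, with the notation above:

* (i) Both families of an edge of $\Gamma'$ are orthogonal to all $w_i$, so they lie in $\mathcal E$.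
* (ii) For $e=e_i$, using (10),
$$\tfrac1{\sqrt2}(r;-s_j)\cdot w_i=\tfrac12\big((2-1)-(4\delta_{j1}+1)\big)=-2\delta_{j1},$$
$$\tfrac1{\sqrt2}(s'_j;-r')\cdot w_i=\tfrac12\big((-1+4\delta_{j1})-(1+2)\big)=-2+2\delta_{j1}.$$
Both are even, so these vectors lie in $\mathcal E$ for all $j$.
* (iii) Let $f=ux$ with $x\in\Gamma'$. The vectors $\frac1{\sqrt2}(\pm r_{u,f};\,\cdot\,)$ of the family with word $(\rho_{u,f};\alpha_{x,f})$ have inner product $\pm\frac12r_{u,f}\cdot(r+s'_1)=0$ with $w_i$, so they lie in $\mathcal E$. For the word $(\alpha_{u,f};\rho_{x,f})$ let $S_1,\dots,S_8$ be the frame of $\alpha_{u,f}$. The vector $r+s'_1$ has norm $2+4-2=4$ and class $\rho_{u,e}+\alpha_{u,e}=\beta_{u,e}$. So the numbers $S_j\cdot(r+s'_1)$ are even. They are not $\pm4$, since otherwise $S_j=\pm(r+s'_1)$, but the classes differ. By (9) for the frame $S_j$, their squares sum to 16. So exactly four of them are $\pm2$ and four are 0. For the four $j$ with value 0, the vectors $\frac1{\sqrt2}(S_j;\,\cdot\,)$ of the family lie in $\mathcal E$.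
* (iv) Let $f=vx$ with $x\in\Gamma'$. As before, $r_{v,f}\cdot(s_1+r')=0$, so the family with word $(\rho_{v,f};\alpha_{x,f})$ lies in $\mathcal E$. Let $S_1,\dots,S_8$ be the frame of $\alpha_{v,f}$. Since $S_j\cdot r'$ is even, $S_j\cdot(s_1+r')\equiv S_j\cdot(s_1-r')\pmod4$. Now $|s_1-r'|^2=4+2-2=4$, and $s_1-r'$ has class $\beta_{v,e}$, so as in (iii) four of the numbers $S_j\cdot(s_1-r')$ vanish. For those $j$ the number $\frac12S_j\cdot(s_1+r')$ is even, so the vectors $\frac1{\sqrt2}(S_j;\,\cdot\,)$ of the family lie in $\mathcal E$.

In each case the inner products with the other $w_j$ are 0. Every edge of $\Gamma$ is an $e_i$, an edge of $\Gamma'$, or an edge as in (iii) or (iv). So for every edge $f$ both words $h'_f$ and $h''_f$ are represented in $\mathcal E$, and $L=D+K$. It remains to show $K\subseteq D+\sum_i\mathbb Zy_i$, block by block.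

**Step 3: blocks $x\in\Gamma'$.** Some edge at $x$ lies in $\Gamma'$, so $\sqrt2E_8^{(x)}\subseteq D$ by (i) and (7).

**Step 4: block $u$ of $e_i=uv$.** We find a sublattice of index 2 of $\sqrt2E_8^{(u)}$ inside $D$, and then the other coset with the help of $y_i$. Differences in (ii) give $\sqrt2\cdot\frac12(s'_j-s'_l)^{(u)}\in D$. Moreover, modulo $D$,
$$y_i\equiv y_i+\tfrac1{\sqrt2}(r;-s_1)=\sqrt2\,r^{(u)},\qquad y'_i\equiv y'_i+\tfrac1{\sqrt2}(s'_1;-r')=\sqrt2\,s_1'^{(u)} .$$
Since $y_i+y'_i\in D$, also $\sqrt2(r+s'_1)^{(u)}\in D$. With the orthonormal basis $\varepsilon_j=\frac12s'_j$ we have $r=-\frac12\sum_j\varepsilon_j$ by (10), and $E_8=D_8\cup(D_8+r)$ by Lemma 2 and its proof. Let $\Sigma$ be the coordinate sum. It is even on $D_8$ with image $2\mathbb Z$, and $\Sigma(r)=-4$, so $\Sigma$ maps $E_8$ onto $2\mathbb Z$. The group $\ker\Sigma\cap D_8$ consists of the integer vectors with coordinate sum 0, so it is $\langle\varepsilon_j-\varepsilon_l\rangle$. It has index 2 in $\ker\Sigma\cap E_8$: the index is at most 2, and $r+\varepsilon_1+\varepsilon_2+\varepsilon_3+\varepsilon_4$ lies in $\ker\Sigma\cap E_8$ but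 not in $D_8$. Let
$$X=\langle\ \varepsilon_j-\varepsilon_l\ (j\ne l),\quad r+s'_1\ \rangle\subseteq E_8 .$$
Since $\Sigma(r+s'_1)=-4+2=-2$, we have $\Sigma(X)=2\mathbb Z$ and $X\cap\ker\Sigma=\langle\varepsilon_j-\varepsilon_l\rangle$. Comparing kernels and images of $\Sigma$ on $X$ and $E_8$ gives $[E_8:X]=2$. All elements of $X$ have even inner product with $r+s'_1$: indeed $(\varepsilon_j-\varepsilon_l)\cdot(r+s'_1)=2\delta_{j1}-2\delta_{l1}$ and $|r+s'_1|^2=4$. But $r\cdot(r+s'_1)=2-1=1$, so $r\notin X$ and $E_8=X\cup(X+r)$. As $\sqrt2X^{(u)}\subseteq D$ and $\sqrt2\,r^{(u)}\equiv y_i\pmod D$, we conclude $\sqrt2E_8^{(u)}\subseteq D+\mathbb Zy_i$.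

**Step 5: block $v$ of $e_i=uv$.** The argument is the same after one sign change. Differences in (ii) give $\sqrt2\cdot\frac12(s_j-s_l)^{(v)}\in D$, and modulo $D$
$$y_i\equiv y_i-\tfrac1{\sqrt2}(r;-s_1)=\sqrt2\,s_1^{(v)},\qquad y'_i\equiv y'_i-\tfrac1{\sqrt2}(s'_1;-r')=\sqrt2\,r'^{(v)} .$$
Since $y_i-y'_i\in D$, also $\sqrt2(s_1-r')^{(v)}\in D$. With $\varepsilon_j=\frac12s_j$ we have $-r'=-\frac12\sum_j\varepsilon_j$ and $(-r')\cdot s_j=-1$. So Step 4, with $-r'$ and $s_1$ in place of $r$ and $s'_1$, shows that $X'=\langle\varepsilon_j-\varepsilon_l,\ s_1-r'\rangle$ has index 2 in $E_8$ and $E_8=X'\cup(X'-r')$. Here $\sqrt2X'^{(v)}\subseteq D$ and $-\sqrt2\,r'^{(v)}\equiv-y'_i\equiv\pm y_i\pmod D$. So $\sqrt2E_8^{(v)}\subseteq D+\mathbb Zy_i$. $\square$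

## 8. The lattice glued from $L_\Gamma$ and $k$ shorter Leech lattices (Theorem D)

Keep $\Gamma$, $L$, $y_i,y'_i,w_i$ from Section 7. Let $\Lambda_0,\dots,\Lambda_{k-1}$ be copies of $\Lambda$, with orthogonal minimal vectors $z_i,z'_i$, $\omega_i=z_i+z'_i$, and $\Lambda_i^0$ as in Lemma 5. Put
$$M=L\oplus\bigoplus_i\Lambda_i,\quad v_i=\tfrac12(w_i+\omega_i),\quad M_0=\{m\in M:\ m\cdot v_i\in\mathbb Z\ \text{for all }i\},\quad L'=M_0+\sum_i\mathbb Zv_i .$$
For $I\subseteq\{0,\dots,k-1\}$ write $v_I=\sum_{i\in I}v_i$ and $w_I=\sum_{i\in I}w_i$. We show that $L'$ satisfies the hypotheses of Corollary 4.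

**Step 1: $L'$ is unimodular.** We have $v_i\cdot v_j=\frac14(6+6)\delta_{ij}=3\delta_{ij}$, and $2v_i=w_i+\omega_i\in M$ has $2v_i\cdot v_j=6\delta_{ij}$, so $2v_i\in M_0$. Hence $L'$ is integral. The map $m\mapsto(m\cdot2v_i\bmod2)_i$ from $M$ to $\mathbb F_2^k$ has kernel $M_0$ and is onto, because $y_i\cdot2v_j=y_i\cdot w_j=3\delta_{ij}$. So $[M:M_0]=2^k$. The quotient $L'/M_0$ is generated by the classes of the $v_i$, which have order dividing 2. For $I\ne\emptyset$ we have $v_I\notin M$, because its $\Lambda_i$-component for $i\in I$ is $\frac12\omega_i$, of norm $\frac32$, which is not in the integral lattice $\Lambda_i$. So the $2^k$ classes of the $v_I$ are distinct and $[L':M_0]=2^k$. Therefore $\det L'=\det M=1$.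

**Step 2: every nonzero vector of $L'$ has norm at least 3.** This holds in $M_0\subseteq M$, since $L$ and the $\Lambda_i$ have minimum norm 3. Let $m\in v_I+M_0$ with $I\ne\emptyset$. For $i\in I$ the $\Lambda_i$-component of $m$ is $\frac12(\omega_i+2p)$ with $p\in\Lambda_i$, and
$$|\omega_i+2p|^2=6+4\,\omega_i\cdot p+4|p|^2\equiv2\pmod4 .$$
So $\omega_i+2p$ is a nonzero vector of $\Lambda_i$. Its norm is at least 3, so by the congruence it is at least 6. The $\Lambda_i$-component of $m$ therefore has norm at least $\frac64=\frac32$. If $|I|\ge2$, then $|m|^2\ge3$. If $I=\{i\}$, the $L$-component is $\frac12(w_i+2x)$ with $x\in L$. The same computation, with $|w_i|^2=6$ and minimum norm 3 in $L$, shows that its norm is at least $\frac32$. So again $|m|^2\ge3$.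

**Step 3: $L'$ is generated by its norm-3 vectors.** Let $N$ be the group generated by the norm-3 vectors of $L'$. Consider the eight vectors
$$\tfrac12(\pm y_i\pm y'_i\pm z_i\pm z'_i)\qquad\text{with an even number of minus signs.}\qquad (11)$$
The four vectors $y_i,y'_i,z_i,z'_i$ are pairwise orthogonal of norm 3, so the vectors (11) have norm 3. They lie in $L'$: with all signs plus we have $v_i$, and flipping two signs changes the vector by a sum of two of $\pm y_i,\pm y'_i,\pm z_i,\pm z'_i$ with distinct letters. Each of $y_i,y'_i,z_i,z'_i$ has inner product $\frac32$ with $v_i$ and $0$ with the other $v_j$, so this sum lies in $M_0$. Write $(\pm\pm\pm\pm)$ for the sign patterns in the order $y_i,y'_i,z_i,z'_i$. Then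
$$(++++)+(++--)\ \text{gives}\ y_i+y'_i,\qquad (++++)-(++--)\ \text{gives}\ z_i+z'_i,$$
$$(+-+-)+(+--+)\ \text{gives}\ y_i-y'_i,\qquad (+-+-)-(+--+)\ \text{gives}\ z_i-z'_i,$$
$$(++++)+(+-+-)\ \text{gives}\ y_i+z_i,\qquad (++--)+(+--+)\ \text{gives}\ y_i-z_i.$$
So $y_i\pm y'_i,\ z_i\pm z'_i,\ y_i\pm z_i\in N$, hence also $2y_i,2z_i\in N$. An element $x\in L^0$ has $x\cdot v_i=\frac12x\cdot w_i\in\mathbb Z$, so $\mathcal E\subseteq M_0$ and $\mathcal E\subseteq N$. In the same way $\mathrm{Min}(\Lambda_i)\cap\Lambda_i^0\subseteq N$. By Lemmas 5(b) and 6,
$$N\supseteq L^0\oplus\bigoplus_i\Lambda_i^0 .$$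
Let $(x,(p_i))\in M_0$ with $x\in L$, $p_i\in\Lambda_i$. Then $\frac12(x\cdot w_i+p_i\cdot\omega_i)\in\mathbb Z$, so $x\cdot w_i\equiv p_i\cdot\omega_i\pmod2$ for all $i$. Since $y_i\cdot w_i=z_i\cdot\omega_i=3$, subtracting $y_i+z_i\in N$ for those $i$ with $p_i\cdot\omega_i$ odd puts the element into $L^0\oplus\bigoplus_i\Lambda^0_i$. So $M_0\subseteq N$. Also $v_i\in N$, so $N=L'$. In particular the minimum norm of $L'$ is exactly 3, and $N=\langle\mathrm{Min}(L')\rangle$.

**Step 4: one component spans $L$ and all $z_i,z'_i$.** We turn to irreducibility and use (5) in the non-orthogonality graph on $\mathrm{Min}(L')$. By (i), the families of all edges of $\Gamma'$ lie in $\mathcal E\subseteq\mathrm{Min}(L')$. Every vertex of $\Gamma'$ is on an edge of $\Gamma'$, and $\Gamma'$ is connected. So, exactly as in Step 5 of the proof of Theorem A, these families lie in one component $\mathcal C$, and $\operatorname{span}\mathcal C$ contains all blocks $x\in\Gamma'$. Let $e_i=uv$.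

The members of $\mathcal E$ found in (iii) and (iv) have a nonzero component in a block of $\Gamma'$, so they lie in $\mathcal C$. Removing from the members $\frac1{\sqrt2}(r_{u,f};\,\cdot\,)$ and $\frac1{\sqrt2}(r_{v,f};\,\cdot\,)$ their components in blocks of $\Gamma'$, we find $r_{u,f}^{(u)},\,r_{v,f}^{(v)}\in\operatorname{span}\mathcal C$ for the other edges $f$ at $u$ and at $v$.

The vectors $\frac1{\sqrt2}(r;-s_j)$, $1\le j\le8$, lie in $\mathcal E$ by (ii) and have pairwise inner product $\frac12(2+0)=1$. For a chosen other edge $f$ at $v$, some $s_j\cdot r_{v,f}\ne0$, because the frame spans block $v$. By (5) this $\frac1{\sqrt2}(r;-s_j)$ lies in $\mathcal C$, hence all eight do. In the same way the vectors $\frac1{\sqrt2}(s'_j;-r')$ have pairwise inner product $\frac12(0+2)=1$, and one of them is not orthogonal to some $r_{u,f}^{(u)}$; so all of them lie in $\mathcal C$.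

Now $\operatorname{span}\mathcal C$ contains the vectors $s'_j-s'_l$ in block $u$. By (10) they are orthogonal to $r$, and they span a 7-dimensional space, so they span $r^\perp$ in block $u$. Likewise the $s_j-s_l$ span $r'^\perp$ in block $v$. The projection of $s_1$ to $\mathbb Rr'$ is $\frac{s_1\cdot r'}{|r'|^2}r'=\frac12r'$, and that of $s'_1$ to $\mathbb Rr$ is $-\frac12r$. So modulo these two 7-dimensional spaces
$$(r;-s_1)\equiv(r;-\tfrac12r'),\qquad(s'_1;-r')\equiv(-\tfrac12r;-r'),\qquad\det\begin{pmatrix}1&-\frac12\\-\frac12&-1\end{pmatrix}=-\tfrac54\ne0 .$$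
Hence $r^{(u)},r'^{(v)}\in\operatorname{span}\mathcal C$, and $\operatorname{span}\mathcal C$ contains blocks $u$ and $v$. Altogether $\operatorname{span}\mathcal C\supseteq\mathbb RL$.

The vectors (11) have nonzero $L$-component $\frac12(\pm y_i\pm y'_i)$, so they lie in $\mathcal C$ by (5). Subtracting $L$-components from those with patterns $(++++)$ and $(+-+-)$, we get $\frac12(z_i+z'_i),\frac12(z_i-z'_i)\in\operatorname{span}\mathcal C$. So $z_i,z'_i\in\operatorname{span}\mathcal C$.

**Step 5: every minimal vector lies in $\mathcal C$.** Suppose $q\in\mathrm{Min}(L')\setminus\mathcal C$. By (5), $q$ is orthogonal to $\mathbb RL$ and to all $z_i,z'_i$. Let $q\in v_I+M_0$. The $L$-component of $q$ is zero, and it lies in $\frac12w_I+L$, so $\frac12w_I\in L$. If some $i\in I$, then $y_i\cdot\frac12w_I=\frac32$, contradicting the integrality of $L$. So $I=\emptyset$ and $q\in M_0\cap\bigoplus_i\Lambda_i$. Each nonzero $\Lambda_i$-component has norm at least 3 and $|q|^2=3$, so $q\in\mathrm{Min}(\Lambda_i)$ for one $i$, and $q$ is orthogonal to $z_i,z'_i$. Take $x\in\mathrm{Min}(\Lambda_i)$ from Lemma 5(c). Then $x\cdot\omega_i=x\cdot z_i+x\cdot z'_i$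 is even, so $x\in M_0$ and $x\in\mathrm{Min}(L')$. Since $x\cdot z_i\ne0$, (5) gives $x\in\mathcal C$. Since $x\cdot q\ne0$, then $q\in\mathcal C$, a contradiction. So the non-orthogonality graph on $\mathrm{Min}(L')$ is connected, and $L'$ is irreducible by the test in Section 3.

**Step 6: the ranks.** The lattice $L'$ is irreducible and unimodular, has minimum norm 3, is generated by $\mathrm{Min}(L')$, and has rank $8n+23k$. By Corollary 4 it gives a non-extendable signed graph with $\operatorname{rank}(3I+A)=8n+23k$. Each $e_i$ meets $4+4-1=7$ edges, counting itself, so $\Gamma'$ has at least $2n-7k$ edges. The two families of each such edge contribute 32 vertices to the signed graph. For $n\ge70$ and $k\le7$,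
$$32(2n-7k)\ \ge\ 64n-1568\ >\ 8n+161\ \ge\ 8n+23k,$$
because $56n\ge3920>1729$. So the number of vertices exceeds the rank, $3I+A$ is singular, and the smallest eigenvalue is exactly $-3$.

Finally, let $N\ge721$. Choose $k\in\{0,\dots,7\}$ with $7k\equiv N\pmod8$, which is possible since $7$ is invertible modulo 8. As $23\equiv7\pmod8$, the number $N-23k$ is divisible by 8, and
$$n=\frac{N-23k}8\ \ge\ \frac{721-161}8=70 .$$
With these $n$ and $k$ the rank is $8n+23k=N$. This proves Theorem D. $\square$
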